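\title{Hypercomplex structures on compact K\"ahler manifolds are hyperk\"ahler}

\begin{abstract}
Let $(M,I,J,K)$ be a compact hypercomplex manifold such that $(M,I)$ admits a K\"ahler metric. We prove that the Obata connection preserves a quaternionic Hermitian metric, so that $(M,I,J,K)$ is hyperk\"ahler; in other words, exotic hypercomplex structures do not exist. The operator $J$ defines a class in $H^1(M,T_M)$, and this class singles out a real $(1,1)$-class $\vartheta$. For a generic complex structure of the twistor family, $\vartheta$ is nef with positive square. For Calabi--Yau metrics whose classes tend to $\vartheta$, a pointwise inequality between a trace and a determinant, both of which have averages computed by cohomology, forces the quaternionic structures of these metrics to converge to $J$ almost everywhere. As a consequence we describe all hypercomplex structures on an irreducible hyperk\"ahler manifold that contain its complex structure.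
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{hypercomplex manifold} is a manifold $M$ with an action of the quaternion algebra $\mathbb H$ on $TM$ such that the operators $I,J,K$ are integrable complex structures. Thus $I^2=J^2=-1$, $K=IJ=-JI$, and $\dim_{\mathbb R}M=4n$. By Obata's theorem there is a unique torsion-free connection $\nabla$ with $\nabla I=\nabla J=\nabla K=0$, the \emph{Obata connection}. A Riemannian metric $g$ is \emph{quaternionic Hermitian} if
\[
g(Ix,Iy)=g(Jx,Jy)=g(Kx,Ky)=g(x,y)\qquad\text{for all }x,y\in TM .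
\]
Such metrics always exist: for any metric $g_0$, take $g_0+g_0(I\cdot,I\cdot)+g_0(J\cdot,J\cdot)+g_0(K\cdot,K\cdot)$. The manifold $(M,I,J,K)$ is \emph{hyperk\"ahler} if $\nabla$ preserves one of them. Parallel transport commutes with $\mathbb H$, so the holonomy group $\mathrm{Hol}(\nabla)$ lies in $GL(n,\mathbb H)$, and the structure is hyperk\"ahler exactly when $\mathrm{Hol}(\nabla)$ lies in a conjugate of the compact subgroup $Sp(n)$.

Suppose that $\nabla g=0$ with $g$ quaternionic Hermitian. Then $\nabla$ is the Levi-Civita connection of $g$. The form $g(I\cdot,\cdot)$ is parallel, hence closed, so $g$ is K\"ahler on $(M,I)$. The restriction $\sigma$ of $g(J\cdot,\cdot)$ to $T^{1,0}M$ is a parallel nondegenerate $(2,0)$-form, hence a \emph{holomorphic symplectic form} (a holomorphic $2$-form that is nondegenerate at every point), and $\sigma^n$ is a parallel section of the canonical bundle, so $g$ is Ricci-flat. For compact $M$, two known facts, which form the setting of our problem, go some way in the opposite direction.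
\begin{enumerate}
\item[(F1)] If $(M,I,J,K)$ is a compact hypercomplex manifold and $(M,I)$ admits a K\"ahler metric, then $(M,I)$ is holomorphically symplectic.
\item[(F2)] (Calabi--Yau.) By Yau's theorem, every K\"ahler class on a compact K\"ahler manifold with $c_1=0$ contains a unique Ricci-flat K\"ahler metric. If $(M,I)$ is holomorphically symplectic, this metric $g$ is hyperk\"ahler: there is a $J_0$ such that $(M,I,J_0,IJ_0)$ is hypercomplex, $g$ is quaternionic Hermitian for it, and its Obata connection preserves $g$.
\end{enumerate}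
So a compact hypercomplex manifold $(M,I,J,K)$ with $(M,I)$ K\"ahler carries many hyperk\"ahler structures $(I,J_0,IJ_0)$ with the same $I$. Nothing in (F1) or (F2) says that the given $J$ is one of the $J_0$. A hypercomplex structure $(M,I,J,K)$ on a compact holomorphically symplectic K\"ahler manifold $(M,I)$ is called \emph{exotic} if it is not hyperk\"ahler. The conjecture posed in \cite{Verbitsky} is that exotic hypercomplex structures do not exist. We prove it.

\begin{theorem}\label{thm:main}
Let $(M,I,J,K)$ be a compact hypercomplex manifold such that $(M,I)$ admits a K\"ahler metric. Then the Obata connection preserves a quaternionic Hermitian metric; that is, $(M,I,J,K)$ is hyperk\"ahler.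
\end{theorem}

Neither hypothesis can be dropped.

\begin{example}\label{ex:hopf}
Let $M=(\mathbb H^n\setminus\{0\})/(x\sim 2x)\cong S^1\times S^{4n-1}$, with $I,J,K$ acting by quaternionic multiplication. The flat connection descends to $M$, is torsion-free and preserves $I,J,K$, so it is the Obata connection. A parallel metric would lift to a constant metric invariant under $x\mapsto2x$, which is absurd. Here $M$ is compact, and $(M,I)$ is not K\"ahler because $b_1(M)=1$ is odd. Now let $n=1$, identify $(\mathbb H,I)$ with $\mathbb C^2$, and let $U\subset M$ be the image of $\{z_1\neq0\}$. The same argument shows that $U$ is not hyperk\"ahler, while $(z_1,z_2)\mapsto(z_1,z_2/z_1)$ identifies $(U,I)$ with the noncompact K\"ahler surface $(\mathbb C^*/2^{\mathbb Z})\times\mathbb C$.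
\end{example}

The simplest compact K\"ahler case supports the conjecture: on a complex torus a maximum principle shows that $J$ has constant coefficients (Example~\ref{ex:torus}). At the other extreme are the \emph{irreducible hyperk\"ahler} manifolds, by which we mean compact simply connected K\"ahler manifolds $X$ with $H^0(X,\Omega^2)=\mathbb C\alpha$ and $\alpha$ symplectic. For these, Theorem~\ref{thm:main} leads to a list of all possible $J$.

\begin{theorem}\label{thm:cons}
\begin{enumerate}
\item[(i)] For a compact connected hypercomplex manifold $M$ the following are equivalent: \textup{(a)} one induced complex structure $L=aI+bJ+cK$ $(a^2+b^2+c^2=1)$ admits a K\"ahler metric; \textup{(b)} all of them do; \textup{(c)} $\mathrm{Hol}(\nabla)$ has compact closure in $GL(n,\mathbb H)$; \textup{(d)} $\nabla$ preserves a quaternionic Hermitian metric, that is, $M$ is hyperk\"ahler.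
\item[(ii)] In this case a finite cover of $M$ is, as a hypercomplex manifold, a product of a flat hypercomplex torus and simply connected compact hyperk\"ahler manifolds of real dimension $4n_k$ with Obata holonomy exactly $Sp(n_k)$.
\item[(iii)] Let $(X,I)$ be irreducible hyperk\"ahler with K\"ahler cone $\mathcal K_X$, and let $\mathcal J$ be the set of all $J$ such that $(I,J,IJ)$ is hypercomplex. Fix a generator $\alpha$ of $H^0(X,\Omega^2)$. For $\omega\in\mathcal K_X$ let $g_\omega$ be the Ricci-flat K\"ahler metric in the class $\omega$, and let $J_\omega$ be the $g_\omega$-parallel, $g_\omega$-orthogonal complex structure anticommuting with $I$ such that $g_\omega(J_\omega\cdot,\cdot)|_{T^{1,0}}\in\mathbb R_{>0}\,\alpha$. Then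
\[
(\mathcal K_X/\mathbb R_{>0})\times U(1)\to\mathcal J,\qquad([\omega],e^{i\chi})\mapsto\cos\chi\,J_\omega+\sin\chi\,IJ_\omega
\]
is a bijection.
\end{enumerate}
\end{theorem}

The difficulty in Theorem~\ref{thm:main} is that the K\"ahler metric in the hypothesis has no relation to $J$. One has to read off from $J$ alone which Calabi--Yau metric to compare it with, and then to turn cohomological information into a pointwise identity. Section~\ref{sec:local} sets up the local calculus and reduces the theorem to finding a holomorphic symplectic form that is positive with respect to $J$. Section~\ref{sec:theta} shows how $J$ produces a candidate $\vartheta$ for the K\"ahler class and carries out the comparison by hand on a surface. Sections~\ref{sec:reduction} and~\ref{sec:classes} reduce to a product of a torus and irreducible factors and show that $\vartheta$ is a limit of K\"ahler classes. Section~\ref{sec:algebra} contains the pointwise inequality, Section~\ref{sec:limit} the passage to the limit, and Section~\ref{sec:cons} the proof of Theorem~\ref{thm:cons}.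

\section{Facts from K\"ahler geometry}\label{sec:facts}

Besides (F1) and (F2) we use the following results.
\begin{enumerate}
\item[(F3)] \emph{Hodge theory.} Let $N$ be a compact K\"ahler manifold. Holomorphic forms are closed. We have $H^m(N,\mathbb C)=\bigoplus_{p+q=m}H^{p,q}$, where $H^{p,q}$ consists of the classes of closed $(p,q)$-forms and $\overline{H^{p,q}}=H^{q,p}$. Sending a closed $(p,q)$-form to its Dolbeault class identifies $H^{p,q}$ with $H^q(N,\Omega^p)$, compatibly with products and with integration in top degree. The $H^{0,2}$-component of the class of a closed $2$-form is the Dolbeault class of its $(0,2)$-part, and it is the image of the class under $H^2(N,\mathbb C)\to H^2(N,\mathcal O)$. The K\"ahler classes form an open convex cone $\mathcal K_N\subset H^{1,1}(N,\mathbb R)$.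
\item[(F4)] \emph{Families (Kodaira--Spencer theory).} Let $\pi$ be a proper holomorphic submersion onto a disc, with fibers $N_\lambda$. If $N_0$ is K\"ahler, so is $N_\lambda$ for small $\lambda$. If all fibers are K\"ahler, their Hodge numbers are constant. Consequently $R^q\pi_*\mathcal O$ is locally free with fibers $H^q(N_\lambda,\mathcal O)$, and for a smooth family of Hermitian metrics on the fibers the Green operators of the $\bar\partial$-Laplacians on $(0,q)$-forms take smooth families of forms to smooth families of forms.
\item[(F5)] \emph{Beauville--Bogomolov decomposition \cite{Beauville}.} A compact K\"ahler manifold with $c_1=0$ in $H^2(\cdot,\mathbb R)$ has a finite \'etale cover $T\times\prod V_l\times\prod X_k$, where $T$ is a torus, the $X_k$ are irreducible hyperk\"ahler, and the $V_l$ are simply connected of dimension at least $3$ with $H^0(V_l,\Omega^p)=0$ for $0<p<\dim V_l$. In metric form: a compact Ricci-flat K\"ahler manifold has a finite cover isometric to a product of a flat torus and compact simply connected manifolds with irreducible holonomy.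
\item[(F6)] \emph{Beauville--Bogomolov form.} Let $X$ be irreducible hyperk\"ahler, $\dim_{\mathbb C}X=2d$, with $\alpha$ normalized by $\int\alpha^d\bar\alpha^d=1$. There is a nondegenerate symmetric form $q$ on $H^2(X,\mathbb R)$, a positive multiple of a rational form, whose complex bilinear extension satisfies $q(\alpha,\alpha)=0$, $q(\alpha,\bar\alpha)\neq0$, $H^{1,1}\perp H^{2,0}\oplus H^{0,2}$, and
\[
q(a,b)=\frac d2\int ab\,(\alpha\bar\alpha)^{d-1}\qquad(a,b\in H^{1,1}).
\]
On $H^{1,1}(X,\mathbb R)$ it has signature $(1,h^{1,1}-1)$, and $q(\omega,\omega)>0$ for K\"ahler classes $\omega$. It does not change when $\alpha$ is replaced by $e^{is}\alpha$.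
\item[(F7)] \emph{The K\"ahler cone (\cite{Boucksom}; \cite[Prop.~3.2]{Huybrechts}).} Let $\mathcal C_+$ be the component of $\{\eta\in H^{1,1}(X,\mathbb R):q(\eta,\eta)>0\}$ that contains the K\"ahler classes. Then $\eta\in\mathcal C_+$ is K\"ahler if and only if $\int_C\eta>0$ for all rational curves $C\subset X$.
\end{enumerate}
For $X$ irreducible hyperk\"ahler, $b_1(X)=0$ gives $H^1(X,\mathcal O)=H^0(X,\Omega^1)=0$, contraction with $\alpha$ gives $H^0(X,T_X)\cong H^0(X,\Omega^1)=0$, and $H^2(X,\mathcal O)=\mathbb C\bar\alpha$.

\section{Calculus with the Obata connection}\label{sec:local}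

Throughout, $M$ is connected; in Theorem~\ref{thm:main} one argues on each component. Tensors are extended complex-multilinearly, and $T^{1,0}$, $T^{0,1}$ and types refer to $I$, with $I=i$ on $T^{1,0}$.

\subsection{The operators $\varphi$, $j$ and $R$}

Since $J$ anticommutes with $I$, it exchanges $T^{1,0}$ and $T^{0,1}$. We record this in two ways, as a linear map and as an antilinear one:
\[
\varphi:=J|_{T^{0,1}}\colon T^{0,1}\to T^{1,0},\qquad jx:=\overline{Jx}=J\bar x\quad(x\in T^{1,0}).
\]
So $\varphi$ is a $(0,1)$-form with values in $T^{1,0}$, and $j$ is an antilinear endomorphism of $T^{1,0}$ with $j^2x=JJx=-x$. For $\eta\in A^{p,0}$ define $J\eta\in A^{0,p}$ and $R\eta\in A^{p,0}$ by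
\[
(J\eta)(\bar x_1,\dots,\bar x_p)=\eta(J\bar x_1,\dots,J\bar x_p),\qquad R\eta=\overline{J\eta},
\]
so that $(R\eta)(x_1,\dots,x_p)=\overline{\eta(jx_1,\dots,jx_p)}$. Both $J$ and $R$ are multiplicative, $R$ is antilinear, and $R^2=(-1)^p$ on $A^{p,0}$. Since $\nabla$ is real and $\nabla J=0$, we have $\nabla_Z\overline{J\eta}=\overline{J\nabla_{\bar Z}\eta}$, that is,
\begin{equation}\label{eq:R}
\nabla_Z(R\eta)=R(\nabla_{\bar Z}\eta).
\end{equation}
Thus $R$ exchanges the $(1,0)$- and $(0,1)$-derivatives, and the $(0,1)$-derivative is known.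

\begin{lemma}\label{lem:dbar}
\begin{enumerate}
\item[(a)] For every torsion-free connection $D$ with $DI=0$, the $(0,1)$-part of $D$ on $\Lambda^{p,0}$ and on $T^{1,0}$ is $\bar\partial$.
\item[(b)] $\bar\partial\varphi=0$.
\item[(c)] The curvature of $\nabla$ satisfies $\mathrm{Rm}(Jx,Jy)=\mathrm{Rm}(x,y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $D$ is torsion-free, $d\eta(x_0,\dots,x_p)=\sum_s(-1)^s(D_{x_s}\eta)(x_0,\dots,\widehat{x_s},\dots,x_p)$. Let $\eta\in A^{p,0}$, $x_0=\bar z\in T^{0,1}$ and $x_1,\dots,x_p\in T^{1,0}$. Each $D_{x_s}\eta$ has type $(p,0)$, so only $s=0$ contributes, and $(\bar\partial\eta)(\bar z,x_1,\dots,x_p)=(D_{\bar z}\eta)(x_1,\dots,x_p)$. Both $D$ and $\bar\partial$ obey the Leibniz rule for the pairing of $\Lambda^{1,0}$ with $T^{1,0}$, so they also agree on $T^{1,0}$.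

(b) By (a) and $[\bar x,\bar y]=\nabla_{\bar x}\bar y-\nabla_{\bar y}\bar x$,
\[
(\bar\partial\varphi)(\bar x,\bar y)=\nabla_{\bar x}(\varphi\bar y)-\nabla_{\bar y}(\varphi\bar x)-\varphi[\bar x,\bar y]=(\nabla_{\bar x}J)\bar y-(\nabla_{\bar y}J)\bar x=0 .
\]

(c) By (a), the $(0,2)$-part of the curvature on $T^{1,0}$ is $\bar\partial^2=0$. By conjugation the $(2,0)$-part vanishes on $T^{0,1}$. Each $\mathrm{Rm}(x,y)$ commutes with $J$, which exchanges $T^{1,0}$ and $T^{0,1}$, so both parts vanish on $TM\otimes\mathbb C$, and the curvature has type $(1,1)$ for $I$. Exchanging the roles of $I$ and $J$, it has type $(1,1)$ for $J$, which means that it is $J$-invariant.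
\end{proof}

For $\phi\in A^{0,1}(T^{1,0})$, extended by $0$ on $T^{1,0}$, let $i_\phi\colon A^{p,q}\to A^{p-1,q+1}$ be the even derivation $(i_\phi\eta)(x_1,\dots,x_m)=\sum_s\eta(x_1,\dots,\phi x_s,\dots,x_m)$. Since $\varphi^2=0$, applying $i_\varphi$ to a $(p,0)$-form $p$ times puts $\varphi$ once in each slot, in $p!$ orders, so $J\eta=\frac1{p!}i_\varphi^p\eta$ for $\eta\in A^{p,0}$.

\begin{lemma}\label{lem:cup}
If $\bar\partial\phi=0$, then $i_\phi$ commutes with $\bar\partial$, and the induced derivation of Dolbeault cohomology depends only on $[\phi]\in H^1(M,T_M)$; we denote it by $[\phi]\cup$. In particular, for a holomorphic $p$-form $\eta$ the form $J\eta$ is $\bar\partial$-closed, and its class is obtained from $\frac1{p!}\eta$ by applying $[\varphi]\cup$ $p$ times.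
\end{lemma}

\begin{proof}
A derivation is determined by its values on functions and on the differentials $dz^s,d\bar z^s$ of local holomorphic coordinates. Since $i_\phi$ kills functions and $(0,1)$-forms, $\bar\partial i_\phi-i_\phi\bar\partial$ kills functions and $d\bar z^s$; it sends $dz^s$ to $\bar\partial(i_\phi dz^s)$, a component of $\bar\partial\phi=0$. If $\phi=\bar\partial v$ with $v$ a section of $T^{1,0}$ and $\iota_v$ is contraction with $v$, then $\bar\partial\iota_v+\iota_v\bar\partial$ kills functions and $d\bar z^s$ and sends $dz^s$ to $\bar\partial v^s=i_\phi dz^s$. So it equals $i_\phi$, which therefore sends $\bar\partial$-closed forms to $\bar\partial$-exact ones.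
\end{proof}

\subsection{What has to be found}

If $g$ is hyperk\"ahler and $\sigma=g(J\cdot,\cdot)|_{T^{1,0}}$, then $\sigma(x,jy)=g(Jx,J\bar y)=g(x,\bar y)$: the holomorphic form and $j$ recover the metric. Conversely, positivity of this expression is all that is needed.

\begin{proposition}\label{prop:criterion}
Let $(M,I,J,K)$ be hypercomplex and let $\alpha$ be a holomorphic symplectic form on $(M,I)$ with $\alpha(x,jx)\in[0,\infty)$ for all $x\in T^{1,0}$. Then there is a $\nabla$-parallel quaternionic Hermitian metric $g$ with $g(x,\bar y)=\alpha(x,jy)$ for $x,y\in T^{1,0}$.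
\end{proposition}

\begin{proof}
The form $h(x,y)=\alpha(x,jy)$ is sesquilinear with $h(x,x)\ge0$, hence Hermitian by polarization, and positive semidefinite. It is nondegenerate because $\alpha$ is nondegenerate and $j$ is invertible, so it is positive definite by the Cauchy--Schwarz inequality. Let $g$ be the $I$-invariant Riemannian metric with $g(x,\bar y)=h(x,y)$; it vanishes on $T^{1,0}\times T^{1,0}$ and on $T^{0,1}\times T^{0,1}$. We have
\begin{equation}\label{eq:hj}
h(jx,jy)=-\alpha(jx,y)=\alpha(y,jx)=h(y,x)=\overline{h(x,y)} .
\end{equation}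
Hence $g(Jx,J\bar y)=g(\overline{jx},jy)=h(jy,jx)=h(x,y)=g(x,\bar y)$, so $g$ is invariant under $J$, and under $K=IJ$. Replacing $y$ by $jy$ in \eqref{eq:hj} gives $-h(jx,y)=\overline{h(x,jy)}=-\overline{\alpha(x,y)}$, that is, $\alpha(jx,jy)=\overline{\alpha(x,y)}$, or $R\alpha=\alpha$. Now $\nabla_{\bar Z}\alpha=0$ for $Z\in T^{1,0}$ by Lemma~\ref{lem:dbar}(a), and then $\nabla_Z\alpha=\nabla_Z(R\alpha)=R(\nabla_{\bar Z}\alpha)=0$ by \eqref{eq:R}. So $\nabla\alpha=0$, and $g(x,\bar y)=\alpha(x,J\bar y)$ with $\nabla I=\nabla J=0$ gives $\nabla g=0$.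
\end{proof}

Fact (F1) supplies holomorphic symplectic forms, with no information on their positivity. A K\"ahler metric supplies a positive $(2,0)$-form, which need not be holomorphic. Let $\omega=g(I\cdot,\cdot)$ be a K\"ahler form on $(M,I)$ and $\langle x,y\rangle=g(x,\bar y)$ the Hermitian product on $T^{1,0}$, linear in $x$. As $g$ need not be $J$-invariant, $g(J\cdot,\cdot)$ need not be skew, and we take its skew part. Using $g(Jx,y)=g(y,\overline{jx})=\langle y,jx\rangle$, put
\begin{equation}\label{eq:Omega}
\Omega_\omega(x,y)=\tfrac12\big(g(Jx,y)-g(x,Jy)\big)=\tfrac12\big(\langle y,jx\rangle-\langle x,jy\rangle\big)\qquad(x,y\in T^{1,0}).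
\end{equation}

\begin{lemma}\label{lem:Omega}
The $(2,0)$-form $\Omega=\Omega_\omega$ satisfies:
\begin{enumerate}
\item[(a)] $\overline\Omega=-\frac i2\,i_\varphi\omega$; so $\overline\Omega$ is $\bar\partial$-closed, with class $-\frac i2[\varphi]\cup[\omega]\in H^2(M,\mathcal O)$;
\item[(b)] $R\Omega=\Omega$;
\item[(c)] $\Omega(x,jy)=\frac12\big(\langle x,y\rangle+\overline{\langle jx,jy\rangle}\big)$; so $\Omega(x,jx)>0$ for $x\neq0$, and $\Omega$ is nondegenerate.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $J\bar x\in T^{1,0}$,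
\[
(i_\varphi\omega)(\bar x,\bar y)=g(IJ\bar x,\bar y)+g(I\bar x,J\bar y)=i\,g(J\bar x,\bar y)-i\,g(\bar x,J\bar y)=2i\,\overline{\Omega(x,y)} .
\]
Now use Lemma~\ref{lem:cup}. (b) By \eqref{eq:Omega} and $j^2=-1$, $\Omega(jx,jy)=\frac12(-\langle jy,x\rangle+\langle jx,y\rangle)$, whose conjugate is $\frac12(-\langle x,jy\rangle+\langle y,jx\rangle)=\Omega(x,y)$. (c) By \eqref{eq:Omega}, $\Omega(x,jy)=\frac12(\langle jy,jx\rangle+\langle x,y\rangle)$.
\end{proof}

By (F3), on a compact K\"ahler manifold the class of $\overline{\Omega_\omega}$ is represented by $\bar\beta$ for a holomorphic $2$-form $\beta$. The whole proof is a comparison of the positive form $\Omega_\omega$ with the holomorphic form $\beta$ for well-chosen $\omega$.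

\subsection{Two applications of the maximum principle}

For a complex function $f$ let $H_f=\nabla df$; it is symmetric because $\nabla$ is torsion-free.

\begin{lemma}\label{lem:max}
Let $M$ be compact and connected. If $H_f(x,\bar x)+H_f(jx,\overline{jx})=0$ for all $x\in T^{1,0}$, then $f$ is constant.
\end{lemma}

\begin{proof}
Let $g$ be any quaternionic Hermitian metric and $(e_s)$ a basis of $T^{1,0}_p$ that is unitary for $g(x,\bar y)$. The basis of $T_pM\otimes\mathbb C$ dual to $(e_s,\bar e_s)$ under $g$ is $(\bar e_s,e_s)$, so $\operatorname{tr}_gH_f=2\sum_sH_f(e_s,\bar e_s)$. The basis $(je_s)$ is also unitary, because $g(jx,\overline{jy})=g(J\bar x,Jy)=g(\bar x,y)=\overline{g(x,\bar y)}$. Averaging the two expressions for the trace and using the hypothesis gives $\operatorname{tr}_gH_f=0$. The operator $f\mapsto\operatorname{tr}_gH_f$ is real, second-order elliptic, and has no zero-order term. By the strong maximum principle, applied at a maximum point of the real part and of the imaginary part of $f$, both are constant.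
\end{proof}

\begin{lemma}\label{lem:oneforms}
Let $(M,I)$ be compact K\"ahler. If $v$ is a holomorphic $1$-form, so is $Rv$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cup} and (F3), $Jv=\bar w+\bar\partial f$ with $w$ holomorphic, that is, $Rv=w+\partial\bar f$. We show that $f$ is constant. Applying $R$ gives $\gamma:=R\partial\bar f=-v-Rw$. This form is $\partial$-closed, since $dv=0$ and $\partial Rw=\overline{\bar\partial Jw}=0$. For $x\in T^{1,0}$ we have $\gamma(x)=\overline{d\bar f(jx)}=df(Jx)$, so $(\nabla_x\gamma)(y)=H_f(x,Jy)$ and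
\[
0=\partial\gamma(x,y)=H_f(x,Jy)-H_f(y,Jx)\qquad(x,y\in T^{1,0}).
\]
Take $y=jx=J\bar x$. Then $Jy=-\bar x$ and $Jx=\overline{jx}$, and the identity becomes the hypothesis of Lemma~\ref{lem:max}.
\end{proof}

\begin{example}\label{ex:torus}
Let $(M,I)$ be a complex torus with linear coordinates $z^s$. The holomorphic $1$-forms are the constant combinations of the $dz^s$, so by Lemma~\ref{lem:oneforms} each $dz^s\circ J=\overline{R\,dz^s}$ is a constant combination of the $d\bar z^s$. Thus $J$ has constant coefficients, the flat connection is the Obata connection, and every constant quaternionic Hermitian metric is parallel.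
\end{example}

The next lemma needs no K\"ahler hypothesis; simple connectivity is used to take a logarithm.

\begin{lemma}\label{lem:volume}
Let $N$ be a compact simply connected hypercomplex manifold and $\Theta$ a nowhere vanishing holomorphic form of top degree on $(N,I)$. Then $J\Theta=F\bar\Theta$ with $F$ a constant, $|F|=1$.
\end{lemma}

\begin{proof}
Write $J\Theta=F\bar\Theta$ with $F$ a function. Then $R\Theta=\bar F\Theta$. The degree of $\Theta$ is even, so $\Theta=R^2\Theta=F\bar F\Theta$ and $|F|=1$. Write $\bar F=e^{i\psi}$ with $\psi$ real, and $\nabla\Theta=\xi\otimes\Theta$, where $\xi\in A^{1,0}$ by Lemma~\ref{lem:dbar}(a). Formula \eqref{eq:R} for $\Theta$ reads $Z(\bar F)+\bar F\xi(Z)=\overline{\xi(\bar Z)}\,\bar F$, that is, $i\,d\psi=\bar\xi-\xi$, and the $(1,0)$-part gives $\xi=-i\partial\psi$. The curvature of $\nabla$ on the canonical bundle is $d\xi=i\partial\bar\partial\psi$, and for $x\in T^{1,0}$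
\[
(\partial\bar\partial\psi)(x,\bar x)=(\nabla_x\bar\partial\psi)(\bar x)-(\nabla_{\bar x}\bar\partial\psi)(x)=(\nabla_xd\psi)(\bar x)=H_\psi(x,\bar x),
\]
because $\nabla$ preserves types. On the other hand $d\xi(x,y)=-\operatorname{tr}(\mathrm{Rm}(x,y)|_{T^{1,0}})$ is $J$-invariant by Lemma~\ref{lem:dbar}(c), so $d\xi(x,\bar x)=d\xi(Jx,J\bar x)=d\xi(\overline{jx},jx)=-d\xi(jx,\overline{jx})$. By Lemma~\ref{lem:max}, $\psi$ is constant.
\end{proof}

\section{The class $\vartheta$ and the case of a surface}\label{sec:theta}

In this section $(X,I)$ is irreducible hyperk\"ahler of dimension $2d$, with $\alpha$ and $q$ as in (F6). For $\phi\in H^1(X,T_X)$ put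
\[
\vartheta(\phi):=i\,\phi\cup\alpha\in H^{1,1}(X).
\]
This class controls the action of $\phi$ on $H^2$.

\begin{lemma}\label{lem:theta}
Let $\vartheta=\vartheta(\phi)$. Then $-\frac i2\,\phi\cup\omega=q(\vartheta,\omega)\,\bar\alpha$ for all $\omega\in H^{1,1}(X)$, and $\frac12\,\phi\cup\phi\cup\alpha=q(\vartheta,\vartheta)\,\bar\alpha$.
\end{lemma}

\begin{proof}
Write $\phi\cup\omega=c\bar\alpha$ in $H^2(X,\mathcal O)=\mathbb C\bar\alpha$. The product $\omega\alpha^d\bar\alpha^{d-1}$ has type $(2d+1,2d-1)$, so it vanishes. Apply the derivation $\phi\,\cup$, which kills $\bar\alpha$ and sends $\alpha$ to $-i\vartheta$: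
\[
0=c\,\alpha^d\bar\alpha^d-i\,d\,\omega\vartheta\,\alpha^{d-1}\bar\alpha^{d-1}.
\]
Integrating, $c=2i\,q(\vartheta,\omega)$, and $-\frac i2c=q(\vartheta,\omega)$. For the second formula, $\frac12\phi\cup\phi\cup\alpha=-\frac i2\phi\cup\vartheta$.
\end{proof}

The reason for introducing $\vartheta$ is its value on a hyperk\"ahler structure: it is the K\"ahler class, normalized to have square $1$.

\begin{lemma}\label{lem:HK}
Let $\omega\in\mathcal K_X$ and let $g$ be the Ricci-flat K\"ahler metric in the class $\omega$. Let $\mathcal J_g$ be the set of $g$-parallel, $g$-orthogonal complex structures anticommuting with $I$. There is a unique $J_\omega\in\mathcal J_g$ with $g(J_\omega\cdot,\cdot)|_{T^{1,0}}=t\alpha$ for some $t>0$, and $\mathcal J_g=\{\cos\chi\,J_\omega+\sin\chi\,IJ_\omega\}$. Moreover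
\[
t^2=q(\omega,\omega),\qquad\vartheta\big([J_\omega|_{T^{0,1}}]\big)=\omega/t .
\]
\end{lemma}

\begin{proof}
By (F2) there is some $J_0\in\mathcal J_g$. For $J'\in\mathcal J_g$ the form $g(J'\cdot,\cdot)|_{T^{1,0}}$ is skew, nonzero and parallel, hence holomorphic by Lemma~\ref{lem:dbar}(a); so it is a nonzero multiple of $\alpha$, and it equals $c\,g(J_0\cdot,\cdot)|_{T^{1,0}}$ with $c\in\mathbb C^*$. As $g$ pairs $T^{0,1}$ and $T^{1,0}$ nondegenerately, $J'=cJ_0$ on $T^{1,0}$, and $J'=\bar cJ_0$ on $T^{0,1}$ by conjugation. Then $-1=J'^2=|c|^2J_0^2$ forces $|c|=1$. Conversely, for $x\in T^{1,0}$ we have $IJ_0x=-iJ_0x$, so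
\[
(\cos\chi\,J_0+\sin\chi\,IJ_0)x=e^{-i\chi}J_0x ,
\]
and these operators lie in $\mathcal J_g$. So $\mathcal J_g$ is this circle, and exactly one of its points gives a positive multiple of $\alpha$.

Let $\phi=J_\omega|_{T^{0,1}}$, which is $\bar\partial$-closed by Lemma~\ref{lem:dbar}(b) for the structure $(I,J_\omega,IJ_\omega)$, and let $\omega$ also denote the K\"ahler form of $g$. For $x,y\in T^{1,0}$,
\[
i\,(i_\phi\alpha)(x,\bar y)=i\,\alpha(x,J_\omega\bar y)=it^{-1}g(J_\omega x,J_\omega\bar y)=it^{-1}g(x,\bar y)=t^{-1}\omega(x,\bar y),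
\]
so $\vartheta([\phi])=\omega/t$. Since $J_\omega$ is $g$-skew, the form \eqref{eq:Omega} built from $J_\omega$ is $t\alpha$. Lemmas~\ref{lem:Omega}(a) and~\ref{lem:theta} give $t\bar\alpha=-\frac i2[\phi]\cup\omega=q(\omega/t,\omega)\bar\alpha$.
\end{proof}

So for an unknown $J$ on $X$ the metric to try is the Calabi--Yau metric in the class $\vartheta([\varphi])$, if that class is K\"ahler for a suitable phase of $\alpha$. We show on a surface that this guess is correct.

\subsection*{The case of a surface}

Let $d=1$, let $(I,J,IJ)$ be a hypercomplex structure on $X$, and put $\vartheta=\vartheta([\varphi])$. Replacing $\alpha$ by $e^{is}\alpha$ multiplies $\vartheta$ by $e^{is}$. \emph{Assume that, for some choice of this phase, $\vartheta$ is a K\"ahler class.} We claim that $J=J_\vartheta$.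

\emph{Normalization.} Here $\alpha$ has top degree, so $J\alpha=F\bar\alpha$ with $F$ constant and $|F|=1$ (Lemma~\ref{lem:volume}). By Lemmas~\ref{lem:cup} and~\ref{lem:theta}, $F=q(\vartheta,\vartheta)$, which is positive. So $q(\vartheta,\vartheta)=1$ and $R\alpha=\alpha$.

\emph{Average.} Let $g$ be the Ricci-flat metric in the class $\vartheta$, with K\"ahler form $\omega$, and let $J_0=J_\vartheta$, $j_0x=J_0\bar x$. By Lemma~\ref{lem:HK}, $t=1$, so $\alpha(x,y)=g(J_0x,y)=\langle y,j_0x\rangle$ and $|j_0x|=|x|$. Write $\Omega_\omega=\kappa\alpha$. By Lemma~\ref{lem:Omega}, $\kappa$ is real (since $R$ fixes $\Omega_\omega$ and $\alpha$) and nowhere zero, and $\overline{\Omega_\omega}$ has class $q(\vartheta,\vartheta)\bar\alpha=\bar\alpha$. So $(\kappa-1)\bar\alpha=\bar\partial b$ and $\int(\kappa-1)\,\bar\alpha\wedge\alpha=\int d(b\wedge\alpha)=0$. The average of $\kappa$ is $1$; in particular $\kappa>0$.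

\emph{Pointwise inequality.} For $x\neq0$, Lemma~\ref{lem:Omega}(c) gives
\[
\kappa\,\langle jx,j_0x\rangle=\kappa\,\alpha(x,jx)=\Omega_\omega(x,jx)=\tfrac12\big(|j_0x|^2+|jx|^2\big).
\]
So $\langle jx,j_0x\rangle>0$ and $|jx-j_0x|^2=2(\kappa-1)\langle jx,j_0x\rangle$. Hence $\kappa\ge1$ everywhere. With average $1$, this gives $\kappa\equiv1$ and $j=j_0$.

Three things have to be added in general. First, we cannot show at the outset that $\vartheta$ is K\"ahler, only that it is a limit of K\"ahler classes after $I$ is moved inside the sphere of induced complex structures. Second, in higher dimension $\Omega_\omega$ is no longer a multiple of $\alpha$, and the single function $\kappa$ splits into a determinant and a trace. Third, on a product the normalization step yields only the product of the numbers $q_k(\vartheta_k,\vartheta_k)^{n_k}$ over the factors.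

\section{Reduction to a generic complex structure and a product}\label{sec:reduction}

From now on $(M,I,J,K)$ is as in Theorem~\ref{thm:main}. By (F7), what separates a class in $\mathcal C_+$ from the K\"ahler cone is its degree on rational curves, and $J$ gives no direct control of $\int_C\vartheta$. We gain control by changing $I$: for a generic member of the twistor family, every integral $(1,1)$-class stays of type $(1,1)$ along the family, and this will give $\int_C\vartheta=0$ for all curves $C$.

\subsection{The twistor family}

Let $L=aI+bJ+cK$ with $a^2+b^2+c^2=1$. Then $L^2=-1$, and $L$ is integrable: it is parallel for the torsion-free $\nabla$, so its eigenbundles are closed under $[x,y]=\nabla_xy-\nabla_yx$, and the Newlander--Nirenberg theorem applies. If $J'$ is a unit vector orthogonal to $L$ in the span of $I,J,K$, then $(L,J',LJ')$ is a hypercomplex structure with the same quaternion action. It has the same Obata connection by uniqueness, and the same quaternionic Hermitian metrics, since these are the metrics for which all operators in the span of $I,J,K$ are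 skew. So in Theorem~\ref{thm:main} we may replace $I$ by any $L$ that admits a K\"ahler metric.

For $L\neq-I$ put $\lambda=\frac{i(b+ic)}{1+a}$; the map $L\mapsto\lambda$ is a stereographic projection $S^2\setminus\{-I\}\to\mathbb C$, and we write $L=I_\lambda$, so $I_0=I$. For $\bar v\in T^{0,1}$ we have $L\bar v=-ia\bar v+(b+ic)J\bar v$ and $LJ\bar v=(-b+ic)\bar v+iaJ\bar v$. Since $\lambda(-b+ic)=-i\frac{b^2+c^2}{1+a}=-i(1-a)$ and $b+ic+ia\lambda=\frac{b+ic}{1+a}=-i\lambda$,
\[
L(\bar v+\lambda J\bar v)=\big(-ia+\lambda(-b+ic)\big)\bar v+\big(b+ic+ia\lambda\big)J\bar v=-i(\bar v+\lambda J\bar v).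
\]
Counting dimensions,
\begin{equation}\label{eq:graph}
T^{0,1}_{I_\lambda}=\{\bar v+\lambda\varphi\bar v:\bar v\in T^{0,1}\}.
\end{equation}
On $M\times\mathbb C$ consider the distribution spanned by $\partial_{\bar\lambda}$ and the fields $\bar v+\lambda\varphi\bar v$, with $\bar v$ a section of $T^{0,1}$ independent of $\lambda$. It is complementary to its conjugate. It is involutive: the latter fields are tangent to the fibers $M\times\{\lambda\}$, their brackets lie in $T^{0,1}_{I_\lambda}$, and they commute with $\partial_{\bar\lambda}$ because they depend holomorphically on $\lambda$. It is killed by $d\lambda$. So it is the $(0,1)$-bundle of a complex structure for which the projection $\pi$ to $\mathbb C$ is a proper holomorphic submersion with fibers $(M,I_\lambda)$. The same holds for every finite cover $M'$ of $M$ with the lifted structure.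

\begin{proposition}\label{prop:G}
After replacing $(I,J,K)$ by a triple $(I',J',I'J')$ as above, $(M,I)$ is still K\"ahler and the following holds.
\begin{enumerate}
\item[(G)] For every finite connected cover $M'$ of $M$ and every class $\delta\in H^2(M',\mathbb Z)$ of type $(1,1)$ on $(M',I)$, we have $[\varphi]\cup\delta=0$ in $H^2(M',\mathcal O)$.
\end{enumerate}
\end{proposition}

\begin{proof}
By (F4) there is a disc $\Delta\ni0$ such that $(M,I_\lambda)$, and hence every $(M',I_\lambda)$, is K\"ahler for $\lambda\in\Delta$. Fix $M'$ and $\delta$. The image of $\delta$ under $H^2(M'\times\Delta,\mathbb Z)\to H^2(M'\times\Delta,\mathcal O)$ gives a holomorphic section of the vector bundle $R^2\pi_*\mathcal O$ over $\Delta$, whose value at $\lambda$ is the $H^{0,2}$-component of $\delta$ on $(M',I_\lambda)$. As $\delta$ is real, this value is zero exactly when $\delta$ has type $(1,1)$ for $I_\lambda$. The zero set is all of $\Delta$ or countable. Since $\pi_1(M)$ is finitely generated, it has countably many subgroups of finite index, so there are countably many pairs $(M',\delta)$.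 Choose $\lambda_0\in\Delta$ outside the union of the countable zero sets. Then every integral class on any $M'$ that has type $(1,1)$ for $I_{\lambda_0}$ has type $(1,1)$ for all $I_\lambda$, $\lambda\in\Delta$. We must allow all covers here because the cover used below depends on $\lambda_0$.

Take $I'=I_{\lambda_0}$, rename the new triple $(I,J,K)$, and let $\varphi$ and $I_\tau$ refer to it. For small real $\tau$ the structure $I_\tau$ is one of those parametrized by $\Delta$. Let $\delta$ be as in (G) and let $a$ be a closed $(1,1)$-form representing it. By (F3) and the choice of $\lambda_0$, the $(0,2)$-part $a_\tau$ of $a$ with respect to $I_\tau$ is $\bar\partial_\tau$-exact. Choose a smooth family of Hermitian metrics, with Green operators $G_\tau$ on $(0,2)$-forms. An exact form has no harmonic part and is closed, so $a_\tau=\bar\partial_\tau b_\tau$ with $b_\tau=\bar\partial_\tau^*G_\tau a_\tau$. By (F4), $b_\tau$ is smooth in $\tau$, and $b_0=0$ because $a_0=0$. Use \eqref{eq:graph} to identify $(0,q)$-forms for $I_\tau$ with $(0,q)$-forms for $I$. Then $\bar\partial_\tau$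 becomes a smooth family $D_\tau$ of differential operators with $D_0=\bar\partial$, and $a_\tau$ becomes
\[
(\bar v,\bar w)\mapsto a(\bar v+\tau\varphi\bar v,\bar w+\tau\varphi\bar w)=\tau\big(a(\varphi\bar v,\bar w)+a(\bar v,\varphi\bar w)\big)=\tau\,(i_\varphi a)(\bar v,\bar w),
\]
the terms of order $0$ and $2$ vanishing by type. Differentiating $\tau\,i_\varphi a=D_\tau b_\tau$ at $\tau=0$ gives $i_\varphi a=D_0'b_0+\bar\partial b_0'=\bar\partial b_0'$.
\end{proof}

\subsection{The product}

By (F1), $(M,I)$ has a holomorphic symplectic form; its $n$-th power trivializes the canonical bundle, so $c_1=0$. Let $M'=T\times\prod V_l\times\prod X_k$ be the cover given by (F5). By the K\"unneth formula, a holomorphic $2$-form on $M'$ is a sum of $2$-forms from single factors and products of $1$-forms from two factors. Only $T$ has holomorphic $1$-forms and the $V_l$ have no holomorphic $2$-forms, so the lifted symplectic form is $\sigma_T+\sum c_k\alpha_k$ with $\sigma_T$ a form on $T$. Its nondegeneracy excludes the factors $V_l$ and shows that $\sigma_T$ is symplectic, so $\dim_{\mathbb C}T$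 is even.

It suffices to prove Theorem~\ref{thm:main} for $M'$. Indeed, the Obata connection of $M'$ is the lift of $\nabla$. If $g'$ is a parallel quaternionic Hermitian metric on $M'$, then over an evenly covered open set of $M$ the sum of the images of $g'$ from the finitely many sheets is parallel and quaternionic Hermitian, and these sums agree on overlaps.

So from now on (G) holds on
\[
M=T\times X,\quad X=\prod_{k=1}^rX_k,\quad\dim_{\mathbb C}T=2n_T,\quad\dim_{\mathbb C}X_k=2n_k,\quad n=n_T+\sum_kn_k ,
\]
where $n_T=0$ or $r=0$ is allowed. Fix $\alpha_k\in H^0(X_k,\Omega^2)$ with $\int\alpha_k^{n_k}\bar\alpha_k^{n_k}=1$ (the phase is fixed in Lemma~\ref{lem:phase}), let $q_k$ be the form of (F6) and $\mathcal K_k$ the K\"ahler cone of $X_k$. Pullbacks to $M$ are not distinguished in the notation. The product is one of complex manifolds for $I$; we do not know yet that $J$ respects it.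

\section{The classes $\vartheta_k$}\label{sec:classes}

\subsection{Splitting of $[\varphi]$}

Although $\varphi$ may mix the factors, its class does not. We have $T_M=\mathrm{pr}_T^*T_T\oplus\bigoplus_k\mathrm{pr}_k^*T_{X_k}$. In the K\"unneth formula for $H^1$ of each summand the mixed term vanishes: it is $H^0(T,T_T)\otimes H^1(X,\mathcal O)=0$ for the first, and has the factor $H^0(X_k,T_{X_k})=0$ for the others. So
\[
H^1(M,T_M)=H^1(T,T_T)\oplus\bigoplus_kH^1(X_k,T_{X_k}),\qquad[\varphi]=\varphi_T+\sum_k\varphi_k .
\]
Represent each summand by a form pulled back from its factor. Contraction with such a form kills forms pulled back from the other factors and commutes with pullback from its own factor. Hence on classes from $X_k$ the operator $[\varphi]\cup$ acts as $\varphi_k\cup$. Put $\vartheta_k=\vartheta(\varphi_k)=i\,\varphi_k\cup\alpha_k\in H^{1,1}(X_k)$. Lemmas~\ref{lem:cup} and~\ref{lem:theta} give, in $H^2(M,\mathcal O)$,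
\begin{equation}\label{eq:thetak}
[J\alpha_k]=q_k(\vartheta_k,\vartheta_k)\,\bar\alpha_k,\qquad-\tfrac i2[\varphi]\cup\eta=q_k(\vartheta_k,\eta)\,\bar\alpha_k\quad(\eta\in H^{1,1}(X_k)).
\end{equation}

\subsection{Torus directions and the volume form}

Lemma~\ref{lem:volume} does not apply to $M$ when $n_T>0$. We apply it to the slices $X_u=\{u\}\times X$, $u\in T$, once we know that they are hypercomplex. Let $z^1,\dots,z^{2n_T}$ be linear coordinates on $T$, and put
\[
\Theta_T=dz^1\wedge\dots\wedge dz^{2n_T},\qquad\Theta_X=\prod_k\alpha_k^{n_k},\qquad\Theta=\Theta_T\wedge\Theta_X .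
\]

\begin{lemma}\label{lem:F}
The slices $X_u$ are hypercomplex submanifolds, and there is a constant complex structure $J_T$ on $T$ anticommuting with $I$ such that $d\,\mathrm{pr}_T\circ J=J_T\circ d\,\mathrm{pr}_T$. Moreover $J\Theta=F\bar\Theta$ with $F$ constant, $|F|=1$, and
\begin{equation}\label{eq:prod}
\prod_k\big|q_k(\vartheta_k,\vartheta_k)\big|^{n_k}=1 .
\end{equation}
\end{lemma}

\begin{proof}
The holomorphic $1$-forms on $M$ are the constant combinations of the $dz^s$. As in Example~\ref{ex:torus}, $dz^s\circ J$ is a constant combination of the $d\bar z^{s'}$, and by conjugation $d\bar z^s\circ J$ is a constant combination of the $dz^{s'}$. So the common kernel $TX_u$ of these forms is $J$-invariant, the restrictions of $I,J,K$ to $X_u$ are integrable, and the operator induced on $TM/TX_u\cong TT$ has constant coefficients; this is $J_T$. By multiplicativity $J\Theta_T=F_T\bar\Theta_T$ with $F_T$ constant, and $R^2\Theta_T=\Theta_T$ gives $|F_T|=1$.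

By Lemma~\ref{lem:volume} on $X_u$, $(J\Theta_X)|_{X_u}=F_u\bar\Theta_X$ with $F_u$ constant on $X_u$ and $|F_u|=1$. On the other hand $J\Theta_X=\prod(J\alpha_k)^{n_k}$, so by \eqref{eq:thetak} its restriction has Dolbeault class $\prod q_k(\vartheta_k,\vartheta_k)^{n_k}[\bar\Theta_X]$, and $[\bar\Theta_X]\neq0$ since $\int_X\Theta_X\bar\Theta_X\neq0$. Hence $F_u=\prod q_k(\vartheta_k,\vartheta_k)^{n_k}$ is independent of $u$, and \eqref{eq:prod} follows. Finally $J\Theta_X-F_u\bar\Theta_X$ is a form of type $(0,2n-2n_T)$ that restricts to zero on the slices, so it lies in the ideal generated by the $d\bar z^s$ and is killed by $\bar\Theta_T$. Thus $J\Theta=F_T\bar\Theta_T\wedge J\Theta_X=F_TF_u\bar\Theta$.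
\end{proof}

\subsection{Averages and phases}

Fix a constant metric $g_T$ on $T$ invariant under $I$ and $J_T$, with K\"ahler form $\omega_T$, and let $\alpha_T=g_T(J_T\cdot,\cdot)|_{T^{1,0}}$, a constant symplectic $(2,0)$-form. Let $\nu$ be the probability measure proportional to $\Theta\wedge\bar\Theta$. For K\"ahler forms $\omega_k$ on $X_k$ put
\begin{equation}\label{eq:beta}
\omega=\omega_T+\sum_k\omega_k,\qquad\Omega=\Omega_\omega,\qquad\beta=\alpha_T+\sum_k\overline{q_k(\vartheta_k,\omega_k)}\,\alpha_k .
\end{equation}

\begin{lemma}\label{lem:avg}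
\begin{enumerate}
\item[(a)] The function $\kappa=\Omega^n/\Theta$ is nowhere zero and $(\kappa/|\kappa|)^2=\bar F$; so $\kappa/|\kappa|$ is constant on $M$.
\item[(b)] For every holomorphic $2$-form $\gamma$,
\[
\int\frac{\Omega^n}{\Theta}\,d\nu=\frac{\beta^n}{\Theta},\qquad\int\frac{\Omega\wedge\gamma^{n-1}}{\Theta}\,d\nu=\frac{\beta\wedge\gamma^{n-1}}{\Theta},
\]
the right-hand sides being holomorphic functions on $M$, hence constants.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:Omega}, $\Omega$ is nondegenerate and $R\Omega^n=\Omega^n$. With $R\Theta=\bar F\Theta$ this gives $\kappa=\bar\kappa\bar F$.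

(b) By Lemma~\ref{lem:F}, $(i_\varphi\omega_T)(\bar x,\bar y)$ depends only on the projections of $\bar x,\bar y$ to $T$ and is computed with $J_T$. Lemma~\ref{lem:Omega}(a) on $T$, where $J_T$ is $g_T$-skew, gives $-\frac i2i_\varphi\omega_T=\bar\alpha_T$. Together with \eqref{eq:thetak}, this shows $\overline\Omega-\bar\beta=\bar\partial b$ for some $b\in A^{0,1}$. The forms $\overline\Omega,\bar\beta,\bar\gamma,\Theta$ are $\bar\partial$-closed, so
\[
(\overline\Omega^{\,n}-\bar\beta^n)\wedge\Theta=\bar\partial\Big(b\wedge\sum_{s=0}^{n-1}\overline\Omega^{\,s}\bar\beta^{\,n-1-s}\wedge\Theta\Big),\qquad(\overline\Omega-\bar\beta)\wedge\bar\gamma^{\,n-1}\wedge\Theta=\bar\partial\big(b\wedge\bar\gamma^{\,n-1}\wedge\Theta\big).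
\]
On forms of type $(2n,2n-1)$ we have $\bar\partial=d$. Apply Stokes' theorem and conjugate.
\end{proof}

A nowhere vanishing function of constant phase has a nonzero average of the same phase. This is how the pointwise positivity of $\Omega$ reaches cohomology.

\begin{lemma}\label{lem:phase}
The phases of the $\alpha_k$ can be chosen so that $q_k(\vartheta_k,\eta)>0$ for all $\eta\in\mathcal K_k$ and all $k$. Then $\vartheta_k\in H^{1,1}(X_k,\mathbb R)$.
\end{lemma}

\begin{proof}
Let $p_k=q_k(\vartheta_k,\cdot)$. As $(\omega_k)$ ranges over the convex set of tuples of K\"ahler forms, $\kappa$ varies continuously and $\kappa/|\kappa|$ takes values in the two square roots of $\bar F$, so it is the same for all tuples. Powers $\alpha_T^s$ with $s>n_T$ and $\alpha_k^s$ with $s>n_k$ vanish, so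
\[
\beta^n=\frac{n!}{n_T!\prod n_k!}\,\alpha_T^{n_T}\prod_k\overline{p_k(\omega_k)}^{\,n_k}\alpha_k^{n_k},
\]
and $\alpha_T^{n_T}$ is a fixed nonzero multiple of $\Theta_T$. By Lemma~\ref{lem:avg}, $\prod p_k(\omega_k)^{n_k}$ is nonzero and has the same phase on all of $\prod\mathcal K_k$. Fix all classes but the $k$-th. Then $p_k$ has no zero on $\mathcal K_k$ and $(p_k/|p_k|)^{n_k}$ is constant, so the continuous function $p_k/|p_k|$ takes finitely many values on the connected set $\mathcal K_k$ and is constant. Replacing $\alpha_k$ by $e^{is}\alpha_k$ multiplies $p_k$ by $e^{is}$, which gives the first claim. As $\mathcal K_k$ is open, it spans $H^{1,1}(X_k,\mathbb R)$, so $q_k(\operatorname{Im}\vartheta_k,\cdot)$ vanishes there, and $q_k$ is nondegenerate on this space by (F6).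
\end{proof}

We fix these phases. Lemmas~\ref{lem:F} and~\ref{lem:avg} hold for any choice of phases, in particular for this one.

\subsection{$\vartheta_k$ is nef with positive square}

So far $\vartheta_k$ is a real class that pairs positively with $\mathcal K_k$ and has nonzero square by \eqref{eq:prod}. Property (G) enters here, and only here.

\begin{proposition}\label{prop:nef}
For every $k$: \textup{(a)} $\int_C\vartheta_k=0$ for every curve $C\subset X_k$; \textup{(b)} $q_k(\vartheta_k,\vartheta_k)>0$; \textup{(c)} $\vartheta_k+\epsilon\eta\in\mathcal K_k$ for all $\eta\in\mathcal K_k$ and $\epsilon>0$.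
\end{proposition}

\begin{proof}
We drop the index $k$ on $q$, $\vartheta$, $\alpha$, $\mathcal K$.

(a) The functional $\int_C$ is rational on $H^2(X_k,\mathbb Q)$ and $q$ is a positive multiple of a nondegenerate rational form, so there is a rational class $\delta_C$ such that $q(\delta_C,\cdot)$ is a positive multiple of $\int_C$. Write $\delta_C=a\alpha+\delta'+a'\bar\alpha$ with $\delta'\in H^{1,1}$. By type, $\int_C\bar\alpha=\int_C\alpha=0$, so by (F6) $0=q(\delta_C,\bar\alpha)=a\,q(\alpha,\bar\alpha)$ and $0=q(\delta_C,\alpha)=a'q(\alpha,\bar\alpha)$. Thus $\delta_C$ has type $(1,1)$. By (G) for an integral multiple of $\delta_C$ and \eqref{eq:thetak}, $q(\vartheta,\delta_C)=0$.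

(b) Suppose $q(\vartheta,\vartheta)<0$. Let $\eta\in\mathcal K$ and $s_0=-q(\vartheta,\eta)/q(\vartheta,\vartheta)>0$. The function $s\mapsto q(\eta+s\vartheta,\eta+s\vartheta)$ is concave. It is positive at $s=0$, and at $s=s_0$ it equals $q(\eta,\eta)-q(\vartheta,\eta)^2/q(\vartheta,\vartheta)>0$. So it is positive on $[0,s_0]$, and $\eta+s_0\vartheta\in\mathcal C_+$. By (a) this class has the same positive degrees on curves as $\eta$, so it is K\"ahler by (F7). But $q(\vartheta,\eta+s_0\vartheta)=0$, contradicting Lemma~\ref{lem:phase}. Since $q(\vartheta,\vartheta)$ is real and nonzero, it is positive.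

(c) The numbers $q(\vartheta,\vartheta)$, $q(\vartheta,\eta)$, $q(\eta,\eta)$ are positive, so $s\vartheta+\epsilon\eta$ has positive square for $0\le s\le1$, and $\vartheta+\epsilon\eta\in\mathcal C_+$. Its degree on a curve $C$ is $\epsilon\int_C\eta>0$. Apply (F7).
\end{proof}

The same argument puts $\vartheta_k$ itself in $\mathcal C_+$, so $\vartheta_k$ is K\"ahler if $X_k$ contains no rational curve. We cannot exclude such curves at this stage, and on them $\vartheta_k$ has degree $0$; this is why a limit is needed. Put
\begin{equation}\label{eq:m}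
m_k=\sqrt{q_k(\vartheta_k,\vartheta_k)}>0,\qquad\text{so that}\quad\prod_km_k^{n_k}=1\quad\text{by \eqref{eq:prod}}.
\end{equation}

\section{Comparing two quaternionic structures on a Hermitian space}\label{sec:algebra}

This section is linear algebra. Let $V$ be a complex vector space of dimension $2n$ with a Hermitian product $\langle\cdot,\cdot\rangle$, linear in the first argument. Let $j_0$ and $j$ be antilinear maps with $j_0^2=j^2=-1$, and let $j_0$ be antiunitary: $\langle j_0x,j_0y\rangle=\overline{\langle x,y\rangle}$. Put
\[
\sigma(x,y)=\langle y,j_0x\rangle,\qquad\Omega(x,y)=\tfrac12\big(\langle y,jx\rangle-\langle x,jy\rangle\big),\qquad S=-j_0j .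
\]
The form $\sigma$ is nondegenerate and skew, since $\langle x,j_0y\rangle=\overline{\langle j_0x,j_0^2y\rangle}=-\langle y,j_0x\rangle$. The map $S$ is complex linear, $j=j_0S$, and $S=1$ exactly when $j=j_0$. We recall the Pfaffian identity: for $2$-forms $\gamma_1,\gamma_2$ on $V$ with $\gamma_2$ nondegenerate, $(\gamma_1^n/\gamma_2^n)^2$ is the ratio of the determinants of their matrices in any basis. The singular values of $S$ are the square roots of the eigenvalues of $S^*S$, and $\|\cdot\|$ is the Hilbert--Schmidt norm.

\begin{proposition}\label{prop:alg}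
The singular values of $S$, with multiplicity, can be written $s_1^{\pm1},\dots,s_n^{\pm1}$. Put $c_l=\frac12(s_l+s_l^{-1})\ge1$. Then
\begin{enumerate}
\item[(a)] $\dfrac{\Omega\wedge\sigma^{n-1}}{\sigma^n}=\dfrac{\operatorname{tr}S}{2n}$;
\item[(b)] $\Big|\dfrac{\Omega^n}{\sigma^n}\Big|=\prod_lc_l$;
\item[(c)] $\dfrac{\operatorname{Re}\operatorname{tr}S}{2n}\le1+\dfrac1n\Big(\prod_lc_l-1\Big)$;
\item[(d)] $\|S-1\|^2=\sum_l(4c_l^2-2)-2\operatorname{Re}\operatorname{tr}S+2n$;
\item[(e)] $|\sigma(x,jx)-\langle x,x\rangle|\le\|S-1\|\,\langle x,x\rangle$ for all $x\in V$.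
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Singular values.} From $(-j_0j)(-jj_0)=j_0j^2j_0=1$ and $j_0^{-1}=-j_0$ we get
\[
S^{-1}=-jj_0=jj_0^{-1}=j_0Sj_0^{-1}.
\]
Conjugation by an antilinear bijection conjugates the characteristic polynomial, so $(\det S)^{-1}=\overline{\det S}$ and $|\det S|=1$. For linear $B$,
\[
\langle j_0Bj_0^{-1}x,y\rangle=\overline{\langle Bj_0^{-1}x,j_0^{-1}y\rangle}=\overline{\langle j_0^{-1}x,B^*j_0^{-1}y\rangle}=\langle x,j_0B^*j_0^{-1}y\rangle ,
\]
so $(S^*)^{-1}=j_0S^*j_0^{-1}$ and $(SS^*)^{-1}=(S^*)^{-1}S^{-1}=j_0(S^*S)j_0^{-1}$. Let $P=S^*S$. Its spectrum is real and positive and equals that of $SS^*=SPS^{-1}$, so the last identity says that it is invariant under inversion, with multiplicities. The eigenvalues different from $1$ pair off, and since there are $2n$ in total, $1$ has even multiplicity.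

(a) Suppose a $2$-form is written $\gamma=\sigma(A\cdot,\cdot)$ with $A$ linear. The Pfaffian identity gives $\big((\sigma+s\gamma)^n/\sigma^n\big)^2=\det(1+sA)$, and the derivative at $s=0$ gives
\begin{equation}\label{eq:trace}
\gamma\wedge\sigma^{n-1}=\frac{\operatorname{tr}A}{2n}\,\sigma^n .
\end{equation}
Since $j=j_0S$, we have $\langle y,jx\rangle=\sigma(Sx,y)$ and $-\langle x,jy\rangle=\sigma(x,Sy)$. So $\Omega=\sigma(A\cdot,\cdot)$ with $A=\frac12(S+S^t)$, where $S^t$ is the adjoint of $S$ for $\sigma$, and $\operatorname{tr}S^t=\operatorname{tr}S$.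

(b) As in Lemma~\ref{lem:Omega}(c), $\Omega(x,jy)=\frac12(\langle x,y\rangle+\overline{\langle jx,jy\rangle})$, and $\overline{\langle jx,jy\rangle}=\langle Sx,Sy\rangle=\langle Px,y\rangle$. Replacing $y$ by $-jy$,
\[
\Omega(x,y)=-\big\langle\tfrac{1+P}2x,j_0Sy\big\rangle=\sigma\big(\tfrac{1+P}2x,Sy\big).
\]
Taking determinants of matrices,
\[
\Big|\frac{\Omega^n}{\sigma^n}\Big|^2=\det\tfrac{1+P}2\cdot|\det S|=\prod_l\frac{(1+s_l^2)(1+s_l^{-2})}4=\prod_lc_l^2 .
\]

(c) Write $S=UP^{1/2}$ with $U$ unitary. In a unitary eigenbasis of $P$ the diagonal entries of $U$ have modulus at most $1$, so $|\operatorname{tr}S|\le\operatorname{tr}P^{1/2}=2\sum c_l$. Expanding $\prod(1+(c_l-1))$ with $c_l-1\ge0$ gives $\prod c_l\ge1+\sum(c_l-1)$, that is, $\frac1n\sum c_l\le1+\frac1n(\prod c_l-1)$.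

(d) $\|S-1\|^2=\operatorname{tr}P-2\operatorname{Re}\operatorname{tr}S+2n$, and $s_l^2+s_l^{-2}=4c_l^2-2$.

(e) $\sigma(x,jx)=-\langle x,j_0jx\rangle=\langle x,Sx\rangle$, and the operator norm is at most $\|\cdot\|$.
\end{proof}

\begin{remark}
The determinant measures how far $j$ is from being antiunitary: $\prod c_l=1$ means that $S$ is unitary. It does not detect more. For $n$ even and $j=-j_0$ we have $\Omega=-\sigma$ and $\Omega^n/\sigma^n=1$, while $S=-1$. The trace supplies the rest, since by (d) a unitary $S$ with $\operatorname{Re}\operatorname{tr}S=2n$ is the identity. For $n=1$ the left-hand sides of (a) and (b) both involve only $\Omega/\sigma$, the function $\kappa$ of Section~\ref{sec:theta}.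
\end{remark}

\section{The limit of Calabi--Yau structures}\label{sec:limit}

Fix $\eta_k\in\mathcal K_k$. For $\epsilon>0$ the class $\omega_k^\epsilon=\vartheta_k+\epsilon\eta_k$ is K\"ahler by Proposition~\ref{prop:nef}. Let $g_k^\epsilon$ be the Ricci-flat metric on $X_k$ in this class, denote its K\"ahler form by $\omega_k^\epsilon$ as well, and let $J_k^\epsilon=J_{\omega_k^\epsilon}$ be given by Lemma~\ref{lem:HK}, so that
\[
g_k^\epsilon(J_k^\epsilon\cdot,\cdot)|_{T^{1,0}}=t_k^\epsilon\alpha_k,\qquad t_k^\epsilon=\sqrt{q_k(\omega_k^\epsilon,\omega_k^\epsilon)}\xrightarrow[\epsilon\to0]{}m_k .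
\]
On $M$ put $g^\epsilon=g_T+\sum g_k^\epsilon$ and $J_0=J_T\oplus\bigoplus J_k^\epsilon$ on $TM=TT\oplus\bigoplus TX_k$. At each point we apply Section~\ref{sec:algebra} to $V=T_p^{1,0}M$, $\langle x,y\rangle_\epsilon=g^\epsilon(x,\bar y)$, $j_0x=J_0\bar x$, and the given $j$. The map $j_0$ is antiunitary by the computation in the proof of Lemma~\ref{lem:max}. The form $\Omega$ of Section~\ref{sec:algebra} is the form $\Omega$ of \eqref{eq:beta} for $\omega_k=\omega_k^\epsilon$, and
\[
\sigma=\sigma^\epsilon=g^\epsilon(J_0\cdot,\cdot)|_{T^{1,0}}=\alpha_T+\sum_kt_k^\epsilon\alpha_k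
\]
is a holomorphic symplectic form. The objects $\Omega,\beta,S,c_l$ depend on $\epsilon$; the map $j$ and the measure $\nu$ do not. By \eqref{eq:beta} and Lemma~\ref{lem:phase},
\[
\beta=\alpha_T+\sum_k\rho_k^\epsilon\,t_k^\epsilon\alpha_k,\qquad\rho_k^\epsilon=\frac{q_k(\vartheta_k,\omega_k^\epsilon)}{\sqrt{q_k(\omega_k^\epsilon,\omega_k^\epsilon)}}>0,\qquad\rho_k^\epsilon\xrightarrow[\epsilon\to0]{}\frac{m_k^2}{m_k}=m_k .
\]

\subsection*{Averages}

We have $\beta=\sigma(A\cdot,\cdot)$, where $A$ is $1$ on $T^{1,0}T$ and $\rho_k^\epsilon$ on $T^{1,0}X_k$. So \eqref{eq:trace} computes $\beta\wedge\sigma^{n-1}/\sigma^n$, and expanding $\beta^n$ and $\sigma^n$ as in the proof of Lemma~\ref{lem:phase} gives $\beta^n/\sigma^n=\prod(\rho_k^\epsilon)^{n_k}$. Since $\sigma^n/\Theta$ is a nonzero constant, we may replace $\Theta$ by $\sigma^n$ in the denominators in Lemma~\ref{lem:avg}. With $\gamma=\sigma$ and Proposition~\ref{prop:alg}(a),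
\begin{equation}\label{eq:avgtr}
\int\frac{\operatorname{tr}S}{2n}\,d\nu=\frac1n\Big(n_T+\sum_kn_k\rho_k^\epsilon\Big),\qquad\int\frac{\Omega^n}{\sigma^n}\,d\nu=\prod_k(\rho_k^\epsilon)^{n_k}>0 .
\end{equation}
Cohomology computes the average of $\Omega^n/\sigma^n$, whereas the pointwise inequality concerns its modulus. Lemma~\ref{lem:avg}(a) closes this gap: the function has constant phase and positive average, so it is positive, and it equals $\prod c_l$ by Proposition~\ref{prop:alg}(b). By \eqref{eq:m},
\begin{equation}\label{eq:avgdet}
\int\prod_lc_l\,d\nu=\prod_k(\rho_k^\epsilon)^{n_k}\xrightarrow[\epsilon\to0]{}\prod_km_k^{n_k}=1 .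
\end{equation}

\subsection*{Two nonnegative functions with vanishing averages}

Put
\[
f_\epsilon=\prod_lc_l-1\ge0,\qquad h_\epsilon=1+\frac1nf_\epsilon-\frac{\operatorname{Re}\operatorname{tr}S}{2n}\ge0,
\]
the second inequality being Proposition~\ref{prop:alg}(c). By \eqref{eq:avgdet}, $\int f_\epsilon\,d\nu\to0$. By \eqref{eq:avgtr} and the inequality of arithmetic and geometric means, applied to the $n$ numbers consisting of $n_T$ copies of $1$ and $n_k$ copies of $m_k$,
\[
0\le\int h_\epsilon\,d\nu\longrightarrow1-\frac1n\Big(n_T+\sum_kn_km_k\Big)\le1-\Big(\prod_km_k^{n_k}\Big)^{1/n}=0 .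
\]
The pointwise inequality bounds the average trace from above and the inequality of means bounds it from below by the same number. So $\int h_\epsilon\,d\nu\to0$, and the $n$ numbers are equal; their product is $1$, so $m_k=1$ for all $k$. Therefore $t_k^\epsilon\to1$ and
\[
\sigma^\epsilon\longrightarrow\alpha:=\alpha_T+\sum_k\alpha_k\quad\text{at every point of }M,
\]
and $\alpha$ is a holomorphic symplectic form.

\subsection*{End of the proof of Theorem~\ref{thm:main}}

We have no estimate on the metrics $g^\epsilon$ as $\epsilon\to0$, and we need none: the argument of the complex number $\sigma^\epsilon(x,jx)$ is insensitive to the size of $\langle x,x\rangle_\epsilon$. As $f_\epsilon,h_\epsilon\to0$ in $L^1(\nu)$, there is a sequence $\epsilon\to0$ along which $f_\epsilon(p),h_\epsilon(p)\to0$ for $\nu$-almost every $p$. Fix such a $p$. Since $1\le c_l\le1+f_\epsilon$, all $c_l\to1$, and $\operatorname{Re}\operatorname{tr}S=2n(1+\frac1nf_\epsilon-h_\epsilon)\to2n$. By Proposition~\ref{prop:alg}(d), $\|S-1\|^2\to2n-4n+2n=0$, the norm being that of $g^\epsilon$. By (e), for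 $0\neq x\in T^{1,0}_pM$,
\[
\sigma^\epsilon(x,jx)=\langle x,x\rangle_\epsilon\,(1+\zeta_\epsilon),\qquad|\zeta_\epsilon|\le\|S-1\|\to0,
\]
so the argument of $\sigma^\epsilon(x,jx)$ tends to $0$. Since $j$ does not depend on $\epsilon$, $\sigma^\epsilon(x,jx)\to\alpha(x,jx)$, and therefore $\alpha(x,jx)\in[0,\infty)$. This condition is closed in $(p,x)$ and holds over a set of full measure, which is dense, so it holds everywhere. Proposition~\ref{prop:criterion} gives a $\nabla$-parallel quaternionic Hermitian metric on $T\times X$, and by Section~\ref{sec:reduction} the original manifold has one too. \hfill$\square$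

\section{Consequences}\label{sec:cons}

\begin{proof}[Proof of Theorem~\ref{thm:cons}]
(i) (a)$\Rightarrow$(d): apply Theorem~\ref{thm:main} to a triple $(L,J',LJ')$ as in Section~\ref{sec:reduction}. (d)$\Rightarrow$(b): if $\nabla g=0$, every $L$ is $g$-orthogonal and parallel for the Levi-Civita connection $\nabla$, so $g$ is K\"ahler for $L$. (b)$\Rightarrow$(a) is trivial. (d)$\Rightarrow$(c): the holonomy group lies in a conjugate of the compact group $Sp(n)$. (c)$\Rightarrow$(d): average a quaternionic Hermitian inner product on $T_pM$ over the closure of $\mathrm{Hol}(\nabla)$ with respect to Haar measure. The closure commutes with $\mathbb H$, so the average is quaternionic Hermitian; it is holonomy invariant, so it extends to a parallel metric.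

(ii) Let $g$ be a $\nabla$-parallel quaternionic Hermitian metric. It is Ricci-flat and K\"ahler for $I$, so by the metric form of (F5) a finite cover is isometric to a product of a flat torus and compact simply connected manifolds $X_k$ with irreducible holonomy groups $G_k$. The holonomy group of the product is $\prod G_k$, and $I,J,K$ commute with it. Each $G_k$ is nontrivial, since a trivial group acts irreducibly only in dimension one, where there is no compact simply connected manifold. Hence the subspace fixed by $\prod G_k$ is the tangent space of the torus, and the span of the images of $\gamma-1$, $\gamma\in G_k$, is a nonzero $G_k$-invariant subspace of $TX_k$, so it is $TX_k$. Both descriptions show invariance under $I,J,K$; for instance $J(\gamma-1)v=(\gamma-1)Jv$. Parallel transport along the other factors acts trivially on $TX_k$, so the restrictions of $I,J,K$ to $TX_k$ are pulled back from parallel operators on $X_k$, and on the torus they are constant. Thus the splitting is one of hypercomplex manifolds, each $X_k$ is hyperk\"ahler of some real dimension $4n_k$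 with Obata connection equal to the Levi-Civita connection, and $G_k\subset Sp(n_k)$ is connected.

A Ricci-flat locally symmetric space is flat, and $X_k$ is Ricci-flat with nontrivial connected holonomy, so it is not locally symmetric. By Berger's list, the holonomy group of a simply connected, irreducible, not locally symmetric Riemannian manifold of dimension $4m$ is one of $SO(4m)$, $U(2m)$, $SU(2m)$, $Sp(m)Sp(1)$, $Sp(m)$, or $Spin(7)$ with $m=2$. All have dimension at least $\dim Sp(m)=2m^2+m$: the first, second and fourth contain $Sp(m)$ or $SU(2m)$, $\dim SU(2m)=4m^2-1\ge2m^2+m$, and $\dim Spin(7)=21>10$. A subgroup of the connected group $Sp(n_k)$ of full dimension is the whole group, so $G_k=Sp(n_k)$.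

(iii) Neither the statement nor $J_\omega$ changes when $\alpha$ is multiplied by a positive number, so Lemma~\ref{lem:HK} applies: $J_\omega$ exists and is unique. Since $g_{s\omega}=sg_\omega$ for $s>0$, it depends only on the ray $\mathbb R_{>0}\omega$. Every $J'=\cos\chi\,J_\omega+\sin\chi\,IJ_\omega$ anticommutes with $I$, and $J'$ and $IJ'$ are integrable because they are parallel for a torsion-free connection. So the map is well defined.

\emph{Surjectivity.} For $J\in\mathcal J$, Theorem~\ref{thm:main} gives a hyperk\"ahler metric $g$ for $(I,J,IJ)$. It is Ricci-flat and K\"ahler on $(X,I)$, so $g=g_\omega$ for its K\"ahler class $\omega$ by uniqueness in (F2). Then $J\in\mathcal J_g$, and Lemma~\ref{lem:HK} shows that $J$ is in the image.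

\emph{Injectivity.} Suppose $J$ comes from $(\omega,\chi)$ and from $(\omega',\chi')$. The Levi-Civita connections of $g_\omega$ and $g_{\omega'}$ are torsion-free and preserve $I,J,IJ$, so both equal the Obata connection $\nabla$ of $(I,J,IJ)$. Its holonomy is $Sp(n)$, where $\dim_{\mathbb R}X=4n$: in (ii) the cover is $X$ itself and the torus is a point because $X$ is simply connected, and there is only one factor because each factor carries its own holomorphic symplectic form while $H^0(X,\Omega^2)$ is one-dimensional. Write $g_{\omega'}=g_\omega(B\cdot,\cdot)$ with $B$ symmetric and parallel. An eigenspace of $B_p$ is invariant under $Sp(n)$, which acts irreducibly on the real tangent space, so $B_p$ is a scalar, and the scalar is constant because $B$ is parallel. Hence $\omega'\in\mathbb R_{>0}\omega$ and $J_{\omega'}=J_\omega$. On $T^{1,0}$ we then have $e^{-i\chi}J_\omega=J=e^{-i\chi'}J_\omega$, so $e^{i\chi}=e^{i\chi'}$.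
\end{proof}

\begin{thebibliography}{9}

\bibitem{Beauville} Beauville, J. Diff. Geom. 18, 1983.

\bibitem{Boucksom} Boucksom, C. R. Acad. Sci. Paris 333, 2001.

\bibitem{Huybrechts} Huybrechts, Math. Ann. 326, 2003.

\bibitem{Verbitsky} Misha Verbitsky, \emph{Hypercomplex structures on Kaehler manifolds}, arXiv:math/0406390 (2004).

\end{thebibliography}
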